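# Signs in the residue slices of a theta product

## 1. Slicing a signed quadratic series

Fix odd integers $a'>c\ge 1$ and integers $B,n\ge 1$, and put
$$e(k)=\frac B2\,k(a'k-c)\qquad(k\in\mathbb Z).$$
Since $a'$ and $c$ are odd, one of $k$, $a'k-c$ is even, so $e(k)\in\mathbb Z$. Since $0<c<a'$, the two factors never have opposite signs, so $e(k)\ge 0$. Attach the sign $(-1)^k$ to the exponent $e(k)$ and keep only the exponents in one residue class modulo $n$.

Write $(x;Q)_\infty=\prod_{m\ge0}(1-xQ^m)$, $(x_1,\dots,x_k;Q)_\infty=\prod_i(x_i;Q)_\infty$ and $(q)_\infty=(q;q)_\infty$. Let $P(m)$ be the number of partitions of $m$, with $P(m)=0$ if $m<0$ or $m\notin\mathbb Z$; thus $1/(q)_\infty=\sum_{m\ge 0} P(m)q^m$.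

**Definition (slice).** For $0\le r<n$ let
$$\mathrm{Sol}(r)=\{k\in\mathbb Z: e(k)\equiv r \bmod n\},\qquad S_r(q)=\sum_{k\in\mathrm{Sol}(r)}(-1)^kq^{(e(k)-r)/n},\qquad \Phi_r(q)=\frac{S_r(q)}{(q)_\infty}.$$

The exponents $(e(k)-r)/n$ are integers greater than $-1$, hence $\ge0$, so these are power series. Denote by $\phi_{r+in}$ the coefficient of $q^i$ in $\Phi_r$. Expanding $1/(q)_\infty$ gives, for $j=r+in$,
$$\phi_j=\sum_{k\in\mathbb Z}(-1)^k\,P\!\left(\frac{j-e(k)}{n}\right),\tag{1}$$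
because the terms with $e(k)\not\equiv j\pmod n$ vanish. The right side makes sense for every integer $j$ and is $0$ for $j<0$.

*Example.* Let $a'=3$, $c=B=1$. Then $e(k)=k(3k-1)/2$ gives the pentagonal exponents with signs
$$0^+,1^-,2^-,5^+,7^+,12^-,15^-,22^+,26^+,35^-,40^-,51^+,57^+,70^-,77^-,\dots$$
For $n=2$ the even exponents give $S_0=1-q-q^6+q^{11}+q^{13}-q^{20}-q^{35}+\cdots$ and the odd ones give $S_1=-1+q^2+q^3-q^7-q^{17}+q^{25}+q^{28}-\cdots$.

The slices are used for the following problem. All the $\phi_j$ together are the coefficients of one infinite product, and a conjecture says that inside each slice neighboring coefficients never have strictly opposite signs. We shall see that some slices are, up to sign, sums of characters of the Virasoro algebra, so that their signs are constant. Others begin $\pm(1-q-q^X)$ followed by a long gap, and these break the conjecture.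

## 2. The product and the sign conjecture

Let $p,p'$ be relatively prime positive integers, and let $a',b,b',c$ be positive integers such that $2b\mid p$, $a'b'\mid p'$, $a'>c$ and $c$ is odd. Put $B=bb'$ and $n=\frac{pp'}{2a'bb'}$, and expand
$$\frac{(q^{B(a'-c)/2},\,q^{B(a'+c)/2},\,q^{Ba'};\,q^{Ba'})_\infty}{(q^n;q^n)_\infty}=\sum_{j\ge0}\phi_jq^j.\tag{2}$$

**Conjecture** (E. Mukhin, "Factorization of alternating sums of Virasoro characters", arXiv:math/0601181, 2006). $\phi_j\phi_{j+n}\ge0$ for every $j\ge0$.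

A zero coefficient is compatible with either sign. In the special case $a'=3$, $B=c=1$, $n$ prime, the product is $(q;q)_\infty/(q^n;q^n)_\infty$, and G. Andrews proved the statement there.

**The coefficients in (2) are those in (1).** Jacobi's triple product says $(z,Q/z,Q;Q)_\infty=\sum_{k\in\mathbb Z}(-1)^kz^kQ^{k(k-1)/2}$. Take $Q=q^{Ba'}$ and $z=q^{B(a'-c)/2}$. The exponent of $q$ in the $k$-th term is $\frac B2\big((a'-c)k+a'k(k-1)\big)=e(k)$. Dividing by $(q^n;q^n)_\infty$ gives (1).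

**Lemma 1 (free parameters).** The conjecture concerns exactly the quadruples $(a',c,B,n)$ with $a'>c\ge1$ odd and $B,n\ge1$ arbitrary.

*Proof.* Since $2b\mid p$, $p$ is even. So $p'$ is odd, and $a'\mid p'$ is odd. Also $n=\frac p{2b}\cdot\frac{p'}{a'b'}$ is a positive integer. Conversely, given such a quadruple, let $b'$ and $n_2$ be the largest divisors of $B$ and $n$ composed of primes dividing $a'$, and put $b=B/b'$, $n_1=n/n_2$, $p=2bn_1$, $p'=a'b'n_2$. All primes dividing $p'$ divide the odd number $a'$, while $2$, $b$, $n_1$ are prime to $a'$. So $\gcd(p,p')=1$, the divisibilities hold, and $pp'/(2a'bb')=n_1n_2=n$. $\square$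

Two simple facts will be used often.

* *Negative $c$.* Replacing $c$ by $-c$ in (1) amounts to $k\to-k$ and changes nothing. So if $c_0$ is odd with $0<|c_0|<a'$, formula (1) with $e(k)=\frac B2k(a'k-c_0)$ gives the coefficients for $(a',|c_0|,B,n)$.
* *Scaling.* The product for $(a',c,tB,tn)$ is the product for $(a',c,B,n)$ evaluated at $q^t$.

## 3. The cases $n=1,2,3$, and the class of $5$ modulo $10$

**$n=1$, any $a',c,B$.** The factors $1-q^i$ of the numerator have exponents $Bh$, where $h$ runs over positive integers in the classes $0,\frac{a'-c}2,\frac{a'+c}2$ modulo $a'$. These classes are distinct, because $0<\frac{a'-c}2<\frac{a'+c}2<a'$. So the exponents are distinct, every factor cancels against $(q)_\infty$, and a product of factors $1/(1-q^i)$ remains. All $\phi_j\ge0$.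

**$n=2$, $a'=3$, $B=c=1$.** The product is $\prod_{m\ge1}(1-q^{2m-1})$. A set of distinct odd parts with sum $j$ has size of the same parity as $j$. So $\phi_j=(-1)^j\cdot\#\{\text{partitions of } j \text{ into distinct odd parts}\}$, and the signs are constant on each slice.

**$n=3$, $a'=3$, $B=c=1$.** Here $2e(k)\equiv -k$, so $e(k)\equiv k\pmod 3$, and each $\mathrm{Sol}(r)$ is one class modulo 3. Putting $k=3h$, $1+3h$, $-1+3h$ for $r=0,1,2$ gives
$$S_0=\sum_h(-1)^hq^{h(9h-1)/2},\quad S_1=-\sum_h(-1)^hq^{h(9h+5)/2},\quad S_2=-\sum_h(-1)^hq^{h(9h-7)/2}.$$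
Up to sign these are the numerators in (2) for $a'=9$, $B=1$ and $c=1,5,7$. By the case $n=1$ the slices have signs $+,-,-$.

**$n=10$, $a'=3$, $B=c=1$.** In the slice $r=5$ the first exponents are $5^+,15^-,35^-$, and the list in Section 1 shows no other exponent $\le75$ congruent to $5$ modulo $10$. So for $i\le 7$ the coefficient of $q^i$ in $\Phi_5$ is $P(i)-P(i-1)-P(i-3)$. With $P(0),\dots,P(7)=1,1,2,3,5,7,11,15$ the slice begins
$$1,\ 0,\ 1,\ 0,\ 1,\ 0,\ 1,\ -1,\dots$$

**Theorem 1.** For $a'=3$, $b=b'=c=1$, $p=20$, $p'=3$ (so $B=1$, $n=10$) the conjecture fails: $\phi_{65}=1$ and $\phi_{75}=-1$.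

*Proof.* The hypotheses hold: $\gcd(20,3)=1$, $2\mid20$, $3\mid3$, $3>1$, $c$ is odd, and $n=\frac{20\cdot3}{2\cdot3}=10$. By (1),
$$\phi_{65}=P(6)-P(5)-P(3)=11-7-3=1,\qquad \phi_{75}=P(7)-P(6)-P(4)=15-11-5=-1.\qquad\blacksquare$$

## 4. Which $n$ are safe

**Theorem 2.** Let $n=n_0\ell^m$ with $\ell$ prime, $m\ge0$, $\ell\nmid n_0$, and every prime divisor of $n_0$ dividing $a'$ but not $c$ ($n_0=1$ allowed). Then $\phi_j\phi_{j'}\ge0$ whenever $j\equiv j'\pmod n$.

With $n_0=1$ this covers every prime power $n$ and all $a',B,c$. For $(q;q)_\infty/(q^n;q^n)_\infty$, where $a'=3$ and $c=1$, it covers all $n=3^e\ell^m$. This includes every $n\le9$, so $n=10$ is the smallest failure in this family.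

**Theorem 3.** If $n$ is not a prime power, there are admissible $a',B,c$ with this $n$ and a $j$ with $\phi_j\phi_{j+n}<0$. If $n$ is a product of two distinct primes, one may take $B=1$ and infinitely many $a'$.

**Corollary.** The conjecture holds for all admissible data with given $n$ if and only if $n$ is a prime power ($n=1$ included).

The corollary is immediate from the two theorems. Sections 5–8 prove Theorem 2, and Sections 9–12 prove Theorem 3.

## 5. Truncated slices and Virasoro characters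

A first attempt at positivity is to keep the leading terms of a slice and compare partition numbers. Try it on the even slice for $n=2$, $a'=3$, which starts $1-q-q^6$. At $m=30$ the three leading terms give
$$P(30)-P(29)-P(24)=5604-4565-1575=-536 ,$$
although we know that the coefficient is nonnegative. The true coefficient is
$$-536+P(19)+P(17)-P(10)=-536+490+297-42=209 .$$
So the sign is not visible in the leading terms; the whole slice must be recognized as something positive.

The positive objects come from the Virasoro algebra, the Lie algebra with basis $L_k$ $(k\in\mathbb Z)$ and a central element $C$, with $[L_k,L_l]=(k-l)L_{k+l}+\frac{k^3-k}{12}\delta_{k+l,0}C$. An irreducible highest weight module splits into finite-dimensional $L_0$-eigenspaces with eigenvalues in $h,h+1,h+2,\dots$. Its graded dimension $\sum_i\dim V_{h+i}\,q^i$ has nonnegative coefficients by definition. We use the character formula (Feigin–Fuchs, Lecture Notes in Math. 1060, 1984; Rocha-Caridi,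 MSRI Publ. 3, 1985): for coprime $M,M'\ge2$ and $1\le\rho\le M'-1$, $1\le\sigma\le M-1$, the series
$$\frac1{(q)_\infty}\sum_{j\in\mathbb Z}\Big(q^{j(MM'j+M\rho-M'\sigma)}-q^{(Mj+\sigma)(M'j+\rho)}\Big)\tag{3}$$
is the graded dimension of an irreducible Virasoro module. So its coefficients are $\ge0$.

*Examples.* For $(M,M')=(2,3)$, $\rho=\sigma=1$, the sum is $\sum_j(q^{6j^2-j}-q^{6j^2+5j+1})=1-q-q^2+q^5+q^7-\cdots=(q)_\infty$, and (3) is $1$. For $(M,M')=(4,3)$, $\rho=2$, $\sigma=3$, the exponents $j(12j-1)$ are $0,11,13,\dots$ and the exponents $(4j+3)(3j+2)$ are $1,6,20,35,\dots$. The sum is $1-q-q^6+q^{11}+q^{13}-q^{20}-q^{35}+\cdots$, which is the even slice for $n=2$.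

The plan for Theorem 2 is to pair the progressions that make up $\mathrm{Sol}(r)$ so that each pair gives $\pm$ a sum of the form (3), and then to compare the signs.

## 6. Reductions for Theorem 2

Call $(a',c,B,n)$ *coherent* if $\phi_j\phi_{j'}\ge0$ whenever $j\equiv j'\pmod n$. We prove Theorem 2 by strong induction on $n$. When $m=0$ the prime $\ell$ plays no role and may be any prime not dividing $n_0$.

**(R1) Making $B$ prime to $n$.** Let $g=\gcd(B,n)>1$. The product is the one for $(a',c,B/g,n/g)$ at $q^g$. The hypothesis of Theorem 2 persists, since $n/g=\tilde n_0\ell^{\tilde m}$ with $\tilde n_0\mid n_0$. The coefficients $\phi_j$ vanish unless $g\mid j$. If $g\mid j$ and $j'\equiv j\pmod n$, then $g\mid j'$ and $j/g\equiv j'/g\pmod{n/g}$. So coherence follows by induction.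

**(R2) Removing a prime common to $a'$ and $c$.** Let $m\ge1$, $\ell\mid a'$ and $\ell\mid c$. Then $\ell$ is odd, and the product is the one for $(a'/\ell,c/\ell,B,n/\ell)$ at $q^\ell$. A prime dividing $n_0$ differs from $\ell$, so it still divides $a'/\ell$ and does not divide $c/\ell$. The hypothesis persists with $n/\ell=n_0\ell^{m-1}$, and induction applies as in (R1).

**(R3) Relabeling.** Let $m\ge1$, $\ell\mid a'$ and $\ell\nmid c$. Then $\ell$ satisfies the condition imposed on the primes of $n_0$. Absorb $\ell^m$ into $n_0$, so that now $m=0$.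

From here on $\gcd(B,n)=1$, and either $m=0$ or $\ell\nmid a'$. Put $Q=\ell^m$. The number $n_0$ is odd, since its primes divide $a'$. Fix $r$ with $0\le r<n$ and $\mathrm{Sol}=\mathrm{Sol}(r)\ne\emptyset$; if it is empty, all $\phi_{r+in}$ are $0$.

**(R4) Removing a double root.** This step treats the case $\ell$ odd, $m\ge2$, $\ell\mid R$, where $R=c^2+8a'r/B$ is read modulo $Q$. Since $\gcd(B,n)=1$, the condition $e(k)\equiv r\pmod Q$ says $a'k^2-ck\equiv2r/B$. Multiplying by the unit $4a'$ turns it into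
$$(2a'k-c)^2\equiv R\pmod Q.\tag{4}$$
So $\ell\mid 2a'k-c$ for all $k\in\mathrm{Sol}$. Choose $\kappa$ with $2a'\kappa\equiv c\pmod\ell$ and put $c'=(c-2a'\kappa)/\ell$, which is odd. Changing $\kappa$ by $\ell$ changes $c'$ by $2a'$, so we may take $-a'<c'\le a'$. If $a'\mid c'$, then $a'\mid\ell c'+2a'\kappa=c$, which is impossible. So $0<|c'|<a'$.

For $k=\kappa+\ell k'$ we have $2a'k-c=\ell(2a'k'-c')$. Since $e(k)=\frac B{8a'}\big((2a'k-c)^2-c^2\big)$,
$$e(k)=\ell^2e'(k')+C,\qquad e'(k')=\tfrac B2k'(a'k'-c'),\qquad C=e(\kappa).$$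
As $\ell^2\mid n$ and $\mathrm{Sol}\neq\emptyset$, this gives $\ell^2\mid r-C$. With $n'=n/\ell^2$,
$$k\in\mathrm{Sol}\iff k=\kappa+\ell k'\ \text{ with }\ e'(k')\equiv\tfrac{r-C}{\ell^2}\pmod{n'}.$$
Since $\ell$ is odd, $(-1)^k=(-1)^\kappa(-1)^{k'}$, and (1) gives
$$\phi_{r+in}=(-1)^\kappa\,\phi'_{(r-C)/\ell^2+in'},$$
where $\phi'$ belongs to $(a',|c'|,B,n')$. Here $n'=n_0\ell^{m-2}$. A prime dividing $n_0$ divides $a'$, and since $\ell c'\equiv c\pmod{a'}$, it cannot divide $c'$ without dividing $c$. So the hypothesis persists, and induction shows that the $\phi_{r+in}$, $i\ge0$, never have opposite signs.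

*Example.* Let $a'=3$, $c=B=1$, $n=25$, $r=1$. Then $R=25$, $\kappa=1$, $c'=-1$, $C=1$, $n'=1$, and $\phi'$ belongs to the product $1$. So $\phi_1=-1$ and $\phi_{26}=\phi_{51}=\dots=0$. Directly, $\phi_{26}=-P(1)+P(0)=0$ and $\phi_{51}=-P(2)+P(1)+P(0)=0$.

## 7. The solution classes of $e(k)\equiv r$

We now assume that none of the reductions applies and list $\mathrm{Sol}$. The tool is
$$k(a'k-c)-k_1(a'k_1-c)=(k-k_1)\big(a'(k+k_1)-c\big).\tag{5}$$

**Modulo $n_0$: one class.** Since $2$ and $B$ are units modulo $n_0$, the condition is $k(a'k-c)\equiv2r/B\pmod{n_0}$. The second factor in (5) is prime to $n_0$, because each prime of $n_0$ divides $a'$ but not $c$. So $k\mapsto k(a'k-c)$ is injective, hence bijective, on $\mathbb Z/n_0$, and exactly one class solves the condition.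

**Modulo $Q$, $\ell=2$, $m\ge1$: one even and one odd class modulo $2Q$.** Here $B$ is odd. The condition is $k(a'k-c)\equiv2r\bar B\pmod{2Q}$, where $B\bar B\equiv1\pmod Q$. If $k\equiv k_1\pmod2$, the second factor in (5) is odd. So $k\mapsto k(a'k-c)$ maps the $Q$ even classes modulo $2Q$ injectively into the $Q$ even residues, hence onto them. The same holds for the $Q$ odd classes.

**Modulo $Q$, $\ell$ odd, $m\ge1$.** The condition is (4). If $\ell\nmid R$, a solution exists by assumption. Two units with equal squares modulo a power of an odd prime agree up to sign, so there are exactly two classes modulo $Q$, given by opposite values of $2a'k-c$, and they are interchanged by $k\mapsto c/a'-k$. If $\ell\mid R$, then $m=1$ because (R4) does not apply, and there is one class, $2a'k\equiv c\pmod\ell$.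

**Definition (partner).** For a class $\kappa$ modulo $2n$, its partner $\kappa^*$ is the class modulo $2n=n_0\cdot2Q$ with
$$\kappa^*\equiv\kappa\pmod{n_0},\qquad \kappa^*\equiv c/a'-\kappa\pmod{2Q}.$$

This makes sense because $n_0$ is odd and prime to $Q$, and $a'$ is invertible modulo $2Q$. As $c/a'$ is odd, $\kappa^*$ and $\kappa$ have opposite parity. The substitution $k\mapsto c/a'-k$ fixes $k(a'k-c)$ modulo $2Q$, since
$$(c/a'-k)\big(c-a'k-c\big)=k(a'k-c).$$
So it fixes $\frac12k(a'k-c)$, and therefore $e(k)$, modulo $Q$. Hence $\mathrm{Sol}$ is closed under $*$. It is a union of classes modulo $2n$, because $e(k+2n)-e(k)=Bn(2a'k+2a'n-c)$. As a set of classes modulo $2n$, it has one of two forms.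

* **(α)** $\mathrm{Sol}=\{\kappa,\kappa^*\}$. This holds if $\ell=2$ and $m\ge1$ (one class modulo $n_0$, and one even and one odd class modulo $2Q$). It also holds if $m=0$, or if $\ell$ is odd, $m=1$ and $\ell\mid R$. There $n$ is odd and $\mathrm{Sol}$ is one class modulo $n$, that is, $\{\kappa,\kappa+n\}$ modulo $2n$; and $\kappa^*\in\mathrm{Sol}$ has the other parity, so $\kappa^*=\kappa+n$.
* **(β)** $\mathrm{Sol}=\{\kappa,\kappa^*,\kappa+n,\kappa^*+n\}$ with $n$ odd and $(\kappa+n)^*=\kappa^*+n$. This holds if $\ell$ is odd, $m\ge1$ and $\ell\nmid R$. Then there are two classes modulo $n$, represented by $\kappa$ and $\kappa^*$, and each splits in two modulo $2n$. The last identity holds modulo $n_0$ trivially, and modulo $2Q$ because $-n\equiv n$ there.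

*Example.* Let $a'=3$, $c=B=1$, $n=5$, $r=0$. Then $R=1$ and we are in (β). With $\kappa=0$ we get $\kappa^*=1/3=7\pmod{10}$, so $\mathrm{Sol}=\{0,7,5,2\}$ modulo $10$.

## 8. Each pair of partners gives a character

**Step 1: writing the exponents as squares.** We want the shape of (3). Let $b'$ be the largest divisor of $B$ composed of primes dividing $a'$, put $b=B/b'$ and
$$M=2bQ,\qquad M'=a'b'n_0 .$$
All primes of $M'$ divide the odd number $a'$, and $M$ is prime to $a'$. So $M,M'$ are coprime, with $M\ge2$, $M'\ge3$ and $MM'=2a'Bn$. With $\lambda_k=B(2a'k-c)$,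
$$\frac{e(k)}n=\frac{\lambda_k^2}{4MM'}-\frac{Bc^2}{8a'n},\qquad\lambda_{k+n}=\lambda_k+MM',\qquad \lambda_{k+2n}=\lambda_k+2MM'.\tag{6}$$

**Step 2: $\lambda$ at the partner.** The aim is to see $\kappa,\kappa^*$ as the two halves of (3). As $M,M'$ are coprime, write $\lambda_\kappa=M\rho-M'\sigma$ with integers $\rho,\sigma$. We claim
$$\lambda_{\kappa^*}\equiv M\rho+M'\sigma\pmod{2MM'}.$$

* Modulo $2M$: $\lambda_{\kappa^*}+\lambda_\kappa=2bb'\big(a'(\kappa+\kappa^*)-c\big)$, and $2Q$ divides the bracket, so $4bQ=2M$ divides the sum. Also $(M\rho+M'\sigma)+\lambda_\kappa=2M\rho$.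
* Modulo $2M'$: $\lambda_{\kappa^*}-\lambda_\kappa=2a'bb'(\kappa^*-\kappa)$ is divisible by $2a'b'n_0=2M'$. Also $(M\rho+M'\sigma)-\lambda_\kappa=2M'\sigma$.

So the congruence holds modulo $2M$ and modulo $2M'$, hence modulo $\mathrm{lcm}(2M,2M')=2MM'$.

**Step 3: the contribution of a pair.** By (6),
$$q^{\frac rn+\frac{Bc^2}{8a'n}}\,\Phi_r(q)=\frac1{(q)_\infty}\sum_{k\in\mathrm{Sol}}(-1)^kq^{\lambda_k^2/4MM'} .$$
The class $\kappa$ consists of the $k=\kappa+2nj$, with $\lambda_k=\lambda_\kappa+2MM'j$ and sign $(-1)^\kappa$. Its partner has the opposite sign. So the two classes contribute $(-1)^\kappa K_{\rho,\sigma}$ to the sum, where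
$$K_{\rho,\sigma}=\sum_{j\in\mathbb Z}\Big(q^{(2MM'j+M\rho-M'\sigma)^2/4MM'}-q^{(2MM'j+M\rho+M'\sigma)^2/4MM'}\Big).$$

**Step 4: the sign of $K_{\rho,\sigma}/(q)_\infty$.** Expanding the squares,
$$K_{\rho,\sigma}=q^{(M\rho-M'\sigma)^2/4MM'}\sum_j\Big(q^{j(MM'j+M\rho-M'\sigma)}-q^{(Mj+\sigma)(M'j+\rho)}\Big),$$
because $\frac{(M\rho+M'\sigma)^2-(M\rho-M'\sigma)^2}{4MM'}=\rho\sigma$. By (3), if $1\le\rho<M'$ and $1\le\sigma<M$, then $K_{\rho,\sigma}/(q)_\infty$ has nonnegative coefficients.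

Shifting $j$ shows that $K$ is $2M'$-periodic in $\rho$ and $2M$-periodic in $\sigma$. Replacing $\sigma$ by $-\sigma$ swaps the two halves, and replacing $\rho$ by $-\rho$ together with $j\to-j$ does too. So $K$ is odd in each variable. If $M'\mid\rho$, then $\rho\equiv-\rho\pmod{2M'}$ and $K=-K=0$; likewise if $M\mid\sigma$. Otherwise periodicity and oddness bring $\rho,\sigma$ to $\bar\rho\in[1,M'-1]$, $\bar\sigma\in[1,M-1]$. The function $\rho\mapsto\operatorname{sgn}\sin\frac{\pi\rho}{M'}$ has the same period and oddness and is $+1$ on $[1,M'-1]$, and similarly for $\sigma$. So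
$$K_{\rho,\sigma}=\operatorname{sgn}\!\Big(\sin\frac{\pi\rho}{M'}\,\sin\frac{\pi\sigma}{M}\Big)K_{\bar\rho,\bar\sigma}.\tag{7}$$

**Step 5: adding the pairs.** In case (α) the sum is the single term $(-1)^\kappa K_{\rho,\sigma}$, and (7) gives all $\phi_{r+in}$ one weak sign. In case (β) the second pair is $\kappa+n$ and its partner. Since $\lambda_{\kappa+n}=M(\rho+M')-M'\sigma$ and $n$ is odd, the total is
$$(-1)^\kappa\big(K_{\rho,\sigma}-K_{\rho+M',\sigma}\big).$$
Since $\sin\frac{\pi(\rho+M')}{M'}=-\sin\frac{\pi\rho}{M'}$, formula (7) shows that $K_{\rho,\sigma}$ and $-K_{\rho+M',\sigma}$ carry the same sign. So again the coefficients $\phi_{r+in}$, $i\ge0$, never have opposite signs. This proves Theorem 2. $\blacksquare$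

*Example, continued.* For $n=5$, $r=0$ we have $M=10$, $M'=3$, $\lambda_0=-1=10\cdot2-3\cdot7$, so $\rho=2$, $\sigma=7$; and $\lambda_7=41=10\cdot2+3\cdot7$. The pair $\{0,7\}$ gives $1-q^3-q^{14}+q^{29}+\cdots$. The pair $\{5,2\}$ gives $-K_{5,7}=K_{1,7}$, which relative to the first pair is $q(1-q^6-q^7+q^{19}+\cdots)$. The sum $1+q-q^3-q^7-q^8-q^{14}+\cdots$ matches the pentagonal exponents $0^+,5^+,15^-,35^-,40^-,70^-$.

## 9. Slices that begin $1-q-q^X$

**Reduction to two primes.** By scaling, $\phi_j\phi_{j+n}<0$ for $(a',c,B,n)$ gives, at the indices $tj$ and $tj+tn$, a failure for $(a',c,tB,tn)$. Every $n$ that is not a prime power is a multiple of a product of two distinct primes. So let $n=uv$ with primes $u<v$, and take $B=1$. Then $v$ is odd.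

**Step 1: the parameters.** We look for a slice imitating the class of $5$ modulo $10$: signs $+,-,-$ at $0,1,X$ and then a long gap, with $X$ adjustable. Let $w=u$ if $u$ is odd and $w=4$ if $u=2$. Put
$$N=wv,\qquad f=w\lceil v/w\rceil,\qquad\gamma=f-v .$$
If $u$ is odd, then $u\nmid v$ gives $1\le\gamma\le u-1<v$. If $u=2$, then $\gamma=1$ for $v\equiv3\pmod4$, and $\gamma=3$ for $v\equiv1\pmod4$, where $v\ge5$. So always $1\le\gamma<v$, hence $v<f<2v$, $v\nmid f$, and $f+v<3v\le N$.

Let $\varepsilon=1$ if $f$ is odd and $\varepsilon=-1$ if $f$ is even. Consider all $a'>u$ in the class modulo $2n$ given by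
$$a'\equiv1\pmod{2u},\qquad a'f\equiv-2u\varepsilon\pmod v.\tag{8}$$
This is one class modulo $2uv$, since $v\nmid f$. Then $a'$ is odd and prime to $n$. Put $g=2u\varepsilon-a'v$, which is odd, and
$$t(D)=\frac{D(a'D+g)}{2n}=\frac{a'}{2n}D(D-v)+\frac{\varepsilon D}v,\qquad\mathcal S=\{D\in\mathbb Z:t(D)\in\mathbb Z\}.$$

**Step 2: $\mathcal S=\{0,v,f,f+v\}+N\mathbb Z$.** This locates all the terms of the slice. The condition is $2uv\mid D\big(a'(D-v)+2u\varepsilon\big)$. Modulo $v$ it says $D\equiv0$ or $a'D\equiv-2u\varepsilon$, that is, $D\equiv0$ or $D\equiv f$ by (8). If $u$ is odd, then modulo $u$ it says $D\equiv0$ or $D\equiv v$, and modulo $2$ it is automatic because $D(D-v)$ is even. If $u=2$, then modulo $4$ it says $4\mid D(D-v)$. One of $D,D-v$ is odd, so this means $D\equiv0$ or $D\equiv v\pmod4$. Hence $D$ is $0$ or $f$ modulo $v$, and $0$ or $v$ modulo $w$. As $w\mid f$, the Chinese remainder theorem gives the four classes $0,v,f,f+v$ modulo $N$.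

**Step 3: this is a slice of admissible data.** Choose $c_0\equiv-g\pmod{2a'}$ with $-a'<c_0\le a'$; it is odd. If $a'\mid g$, then $a'\mid2u$, so $a'\mid u$, contradicting $a'>u$. So $0<|c_0|<a'$. Put $c=|c_0|$ and write $g=2a'd-c_0$ with $d\in\mathbb Z$. With $e_0(k)=\frac12k(a'k-c_0)$,
$$e_0(d+D)=e_0(d)+\tfrac12D(a'D+2a'd-c_0)=e_0(d)+n\,t(D).$$
So (1), for the data $(a',c,1,n)$ and with $k=d+D$, reads
$$\phi_{e_0(d)+ni}=\sum_{D\in\mathcal S}(-1)^{d+D}P\big(i-t(D)\big)\qquad(i\in\mathbb Z),$$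
where $\phi_j=0$ for $j<0$.

**Step 4: normalizing the first three terms.** We have $t(0)=0$ and $t(v)=\varepsilon$. Put $(D_0,D_1,\omega)=(0,v,0)$ if $\varepsilon=1$ and $(v,0,1)$ if $\varepsilon=-1$, and let $\tau=t+\omega$, $X=\tau(f)\in\mathbb Z$. Then $\tau(D_0)=0$ and $\tau(D_1)=1$. As $v$ is odd, $D_1$ has parity opposite to $D_0$. So does $f$: if $\varepsilon=1$, then $f$ is odd and $D_0=0$; if $\varepsilon=-1$, then $f$ is even and $D_0=v$ is odd. Put $\mathcal O=\mathcal S\setminus\{0,v,f\}$ and $F_m=(-1)^{d+D_0}\phi_{e_0(d)+n(m-\omega)}$. Then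
$$F_m=P(m)-P(m-1)-P(m-X)+\mathcal R(m),\qquad|\mathcal R(m)|\le\sum_{D\in\mathcal O}P\big(m-\tau(D)\big).\tag{9}$$
Since $X=\frac{a'}{2n}f\gamma+\frac{\varepsilon f}v+\omega$, raising $a'$ by $2n$ raises $X$ by $S:=f\gamma$.

*Example.* Let $n=6$: $u=2$, $v=3$, $w=4$, $N=12$, $f=4$, $\gamma=1$, $\varepsilon=-1$, and (8) says $a'\equiv1\pmod{12}$. For $a'=13$, $g=-43$ and $t(D)=D(13D-43)/12$, so $t(3)=-1$, $t(0)=0$, $t(4)=3$, $t(7)=28$, $t(-5)=45$. Hence $X=4$, and the next $\tau$ is $29$. So $F_{10}=42-30-11=1$ and $F_{11}=56-42-15=-1$. Here $c_0=-9$, $d=-2$, $e_0(d)=17$, and the data are $(13,9,1,6)$. Direct check: $\frac12k(13k-9)$ takes the values $0,2,11,17,35,45,72,86,\dots$ at $k=0,1,-1,2,-2,3,-3,4,\dots$. Those $\le77$ in the class of $5$ modulo $6$ are $11^-,17^+,35^+$. So $\phi_{71}=-P(10)+P(9)+P(6)=-1$ and $\phi_{77}=-P(11)+P(10)+P(7)=1$.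

**Step 5: the gap.** We show that all remaining terms start after $3X$. First, there is a constant $\varrho>3$, depending only on $n$, with $D(D-v)\ge\varrho f\gamma$ for all $D\in\mathcal O$. Since $D(D-v)=(D-\frac v2)^2-\frac{v^2}4$ grows with $|D-\frac v2|$, and the elements of $\mathcal S$ around $0$ are $\dots,f-N,\ f+v-N,\ 0,\ v,\ f,\ f+v,\ N,\dots$, it suffices to check $D=f+v$ and $D=f+v-N$. For $D=f+v$ the ratio $D(D-v)/(f\gamma)$ is $(2v+\gamma)/\gamma>3$, as $\gamma<v$. For $D=f+v-N$ we need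
$$(N-2v-\gamma)(N-v-\gamma)>3\gamma(v+\gamma).$$

* $u\ge5$ (so $v\ge7$): $N-2v-\gamma\ge3v-\gamma>v+\gamma$, and $N-v-\gamma\ge(u-1)(v-1)\ge\gamma(v-1)\ge3\gamma$.
* $u=3$, $\gamma=1$ ($v\ge5$): $(v-1)(2v-1)-3(v+1)=2v^2-6v-2>0$.
* $u=3$, $\gamma=2$ ($v\ge7$): $(v-2)(2v-2)-6(v+2)=2v^2-12v-8>0$.
* $u=2$, $\gamma=1$ ($v\ge3$): $(2v-1)(3v-1)-3(v+1)=6v^2-8v-2>0$.
* $u=2$, $\gamma=3$ ($v\ge5$): $(2v-3)(3v-3)-9(v+3)=6v^2-24v-18>0$.

The four quadratics increase on the stated ranges, and at the smallest $v$ they equal $18$, $6$, $28$, $12$.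

Now let $D\in\mathcal O$, so $D\ge f+v$ or $D<0$. In both cases $|D|\le D(D-v)$, whence $t(D)\ge\big(\frac{a'}{2n}-1\big)D(D-v)$. Also $D(D-v)\ge D^2/(v+1)$: for $D<0$ this is clear, and for $D>0$ it amounts to $D\ge v+1$. Finally $X\le\frac{a'}{2n}f\gamma+\frac fv+1$. Since $\varrho>3$, for all large $a'$
$$\tau(D)\ge3X,\qquad\tau(D)\ge\beta D^2X\qquad(D\in\mathcal O),\tag{10}$$
for instance with $\beta=\frac1{4f\gamma(v+1)}$, because $\frac{a'}{2n}-1\ge\frac{a'}{4n}$ and $X\le\frac{a'}nf\gamma$ for large $a'$.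

**What one value of $a'$ does not tell us.** For $0\le m<X$ the three-term expression in (9) is $P(m)-P(m-1)\ge0$. For fixed $X$ and large $m$ it is negative, since $P(m-X)/P(m)\to1$ while $P(m)-P(m-1)=o(P(m))$. So it changes sign. But the conjecture is only violated by *neighbors* of strictly opposite sign, and a sequence may pass from $+$ to $-$ through $0$. For example, $P(m)-P(m-1)-P(m-2)$ begins $1,0,0,0,0,-1$. Asymptotic formulas fix the sign of $F_m$ except when $m$ is very close to the crossing point. If the crossing point lies close to an integer, we learn nothing about $F$ there.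

The way out is to vary $a'$. Then $X$ runs through an arithmetic progression, and the crossing point $x(X)$ grows faster than linearly with second derivative tending to $0$. Integers cannot follow such a curve closely at every step.

## 10. Where $P(m)-P(m-1)$ meets $P(m-X)$

Let $\mu=\pi\sqrt{2/3}=2.565\ldots$. Hardy and Ramanujan (Proc. London Math. Soc. 17 (1918); sharpened by Rademacher 1937) proved
$$P(m)=E(m)+O(e^{1.4\sqrt m}),\qquad E(x)=\frac{e^{\mu\eta}}{4\sqrt3\,\eta^2}\Big(1-\frac1{\mu\eta}\Big),\quad\eta=\sqrt{x-\tfrac1{24}}.\tag{11}$$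
In particular $P(m)$ lies between two positive constant multiples of $e^{\mu\sqrt m}/(m+1)$ for all $m\ge0$.

**Step 1: smooth logarithms.** We replace partition numbers by functions that can be differentiated. For large $x$ let $G=\log E$ and $H(x)=\log\big(E(x)-E(x-1)\big)$, and put $\zeta=x^{-1/2}$. From
$$G=\mu\eta-2\log\eta+\log\Big(1-\frac1{\mu\eta}\Big)-\log(4\sqrt3),\qquad\eta=\zeta^{-1}(1-\zeta^2/24)^{1/2},$$
we see that $G-\mu\sqrt x+\log x$ is analytic in $\zeta$ near $0$: indeed $\mu\eta-\mu\sqrt x=\frac\mu\zeta\big((1-\zeta^2/24)^{1/2}-1\big)$ and $-2\log\eta+\log x=-\log(1-\zeta^2/24)$. Replacing $x$ by $x-1$ replaces $\zeta$ by $\zeta(1-\zeta^2)^{-1/2}$. So $G(x-1)-G(x)$ is analytic in $\zeta$ as well, and its leading part comes from $\mu(\sqrt{x-1}-\sqrt x)=\frac\mu\zeta\big((1-\zeta^2)^{1/2}-1\big)$, so it equals $-\frac\mu2\zeta+O(\zeta^2)$. Thus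
$$E(x)-E(x-1)=E(x)\big(1-e^{G(x-1)-G(x)}\big)=E(x)\cdot\frac\mu2\zeta\cdot(1+\text{analytic in }\zeta,\text{ zero at }0),$$
which is positive for large $x$. Hence
$$G(x)=\mu\sqrt x-\log x+\mathrm{const}+\tilde G(x),\qquad H(x)=\mu\sqrt x-\tfrac32\log x+\mathrm{const}+\tilde H(x),$$
with $\tilde G,\tilde H$ analytic in $\zeta$ and zero at $\zeta=0$. As $\frac d{dx}\zeta^k=-\frac k2\zeta^{k+2}$,
$$\tilde G^{(i)},\ \tilde H^{(i)}=O(x^{-1/2-i})\qquad(i=0,1,2).$$
Since $\mu-1.4>1$, the error in (11), divided by $E(m)$ or by $E(m)-E(m-1)$, is $O(e^{-\sqrt m})$. So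
$$P(m)=e^{G(m)}\big(1+O(e^{-\sqrt m})\big),\qquad P(m)-P(m-1)=e^{H(m)}\big(1+O(e^{-\sqrt m})\big),\tag{12}$$
and $e^{H(m)}\sim\frac\mu{2\sqrt m}P(m)$.

**Step 2: the crossing point.** For real $X$ let $h(x,X)=H(x)-G(x-X)$.

**Lemma 2.** For large $X$, $h(\cdot,X)$ has a unique zero $x(X)$ in $[X^{3/2},X^3]$. With $L=\log x(X)$:

1. $\dfrac{\mu X}{2\sqrt{x(X)}}=\frac12L+O(1)$.
2. $h_x(x,X)=-\dfrac{L+O(1)}{4x(X)}$ for $|x-x(X)|\le1$.
3. $x(X)/X\to\infty$, and $x''(X)=O(L^{-2})\to0$.

*Proof.* *Existence and uniqueness.* Work in the slightly larger window $\frac12X^{3/2}\le x\le2X^3$, where $X/x\le2X^{-1/2}$; put $y=x-X$, so $y\sim x$ uniformly as $X\to\infty$. By Step 1, since $\log y=\log x+O(1)$,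
$$h=\mu(\sqrt x-\sqrt{x-X})-\tfrac12\log x+O(1).\tag{13}$$
Next, $h_x=H'(x)-G'(y)=\frac\mu2(x^{-1/2}-y^{-1/2})-\frac3{2x}+\frac1y+O(x^{-3/2})$. With $x^{-1/2}-(x-X)^{-1/2}=-\frac X{2x^{3/2}}\big(1+O(\frac Xx)\big)$ and $\frac1y=\frac1x+O(\frac X{x^2})$ this becomes
$$h_x=-\frac{\mu X}{4x^{3/2}}\Big(1+O\big(\tfrac Xx\big)\Big)-\frac1{2x}+O\Big(\frac X{x^2}\Big)+O(x^{-3/2}).\tag{14}$$
For large $X$ this is negative, since $-\frac1{2x}$ dominates the last two terms. At $x=X^{3/2}$, $\sqrt x-\sqrt{x-X}\ge\frac X{2\sqrt x}=\frac12X^{1/4}$ gives $h\ge\frac\mu2X^{1/4}-\frac34\log X+O(1)>0$. At $x=X^3$, $\sqrt x-\sqrt{x-X}\le X/\sqrt x=X^{-1/2}$ gives $h\le\mu X^{-1/2}-\frac32\log X+O(1)<0$. So there is exactly one zero. As $h_x\ne0$ there, $x(X)$ is $C^2$ by the implicit function theorem.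

*Part 1.* Let $x=x(X)$. By (13), $\mu(\sqrt x-\sqrt{x-X})=\frac12L+O(1)$. The left side is at least $\mu X/(2\sqrt x)$, so $X=O(\sqrt x\,L)$ and $X/x=O(Lx^{-1/2})$. Now $\sqrt x-\sqrt{x-X}=\frac X{2\sqrt x}\big(1+O(\frac Xx)\big)$, and the correction is $O(L\cdot Lx^{-1/2})=O(1)$. This is part 1.

*Part 2.* Let $|x-x(X)|\le1$; for large $X$ such $x$ lie in the larger window. Then $x=x(X)\big(1+O(1/x(X))\big)$, so by part 1
$$\frac{\mu X}{4x^{3/2}}\Big(1+O\big(\tfrac Xx\big)\Big)=\frac1{2x(X)}\Big(\tfrac12L+O(1)\Big)\big(1+O(Lx(X)^{-1/2})\big)=\frac{L+O(1)}{4x(X)},$$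
and the remaining terms of (14) are $O(1/x(X))$.

*Part 3.* First, $x(X)/X\ge X^{1/2}\to\infty$. Next, differentiate $H(x)=G(y)$, where $x=x(X)$, $y=x-X$. Once: $H'(x)x'=G'(y)(x'-1)$, so
$$x'=\frac{G'(y)}{-h_x}=O\Big(\frac{x^{-1/2}}{L/x}\Big)=O\Big(\frac{\sqrt x}L\Big).$$
Twice: $H''(x)x'^2+H'(x)x''=G''(y)(x'-1)^2+G'(y)x''$, so
$$x''=-\frac{H''(x)x'^2-G''(y)(x'-1)^2}{h_x}=-\frac{\big(H''(x)-G''(y)\big)x'^2+G''(y)(2x'-1)}{h_x}.$$
Here $H''(x)=-\frac\mu4x^{-3/2}+O(x^{-2})$ and $G''(y)=-\frac\mu4y^{-3/2}+O(x^{-2})$. So $G''(y)=O(x^{-3/2})$ and $H''(x)-G''(y)=O(Xx^{-5/2})+O(x^{-2})=O(Lx^{-2})$, using $X=O(\sqrt x\,L)$. The numerator is $O\big(Lx^{-2}\cdot\frac x{L^2}\big)+O\big(x^{-3/2}\cdot\frac{\sqrt x}L\big)=O\big(\frac1{xL}\big)$, and $|h_x|$ is of exact order $L/x$. So $x''=O(L^{-2})$. $\square$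

Subtracting the two large terms $H''x'^2$ and $G''x'^2$ before estimating is essential: each alone is only $O(x^{-1/2}L^{-2})$, which would not be enough.

## 11. The sign of $F_m$ near the crossing point

Let $a'$, hence $X$, be large, and let $m$ be an integer with $|m-x(X)|\le1$. Put $\theta=e^{-\mu X/(2\sqrt m)}$. By Lemma 2(1), $\theta$ lies between two positive constant multiples of $m^{-1/2}$; passing from $x(X)$ to $m$ changes $X/\sqrt{\cdot}$ by only $O(L/x(X))$. Constants in $\ll$ and $O$ depend only on $n$.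

**Step 1: $\mathcal R(m)$ is negligible.** We show $\mathcal R(m)=O(e^{H(m)}/m)$. Let $D\in\mathcal O$ and $\tau=\tau(D)>0$. If $\tau\le m/2$, then $\sqrt{m-\tau}\le\sqrt m-\frac\tau{2\sqrt m}$ and the bounds for $P$ after (11) give
$$P(m-\tau)\ll\frac{e^{\mu\sqrt m}}m\,e^{-\mu\tau/(2\sqrt m)}\ll P(m)\,\theta^{\tau/X}.$$
By (10), $\tau/X\ge3$ and $\tau/X\ge\beta D^2$. Only boundedly many $D$ have $\beta D^2<3$, and each of these contributes at most $\theta^3$. For the others, let $D_*$ be the least positive integer with $\beta D_*^2\ge3$. Since $(D_*+i)^2\ge D_*^2+i$, their sum is at most $2\theta^3\sum_{i\ge0}\theta^{\beta i}\ll\theta^3$. So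
$$\sum_{D\in\mathcal O,\ \tau(D)\le m/2}P\big(m-\tau(D)\big)\ll P(m)\theta^3\ll P(m)\,m^{-3/2}.$$
If $m/2<\tau\le m$, then $\beta D^2\le\tau\le m$. There are $O(\sqrt m)$ such $D$, each contributing $\ll e^{\mu\sqrt{m/2}}$, in total $O(P(m)m^{-3/2})$. Since $P(m)\ll\sqrt m\,e^{H(m)}$, we get $\mathcal R(m)=O(e^{H(m)}/m)$.

**Step 2: a formula for $F_m$.** By Lemma 2(2) and the mean value theorem,
$$h(m,X)=-\big(m-x(X)\big)\frac{L+O(1)}{4x(X)},$$
so $h(m,X)=O(L/x(X))$ is bounded and small. Also $e^{G(m-X)}=e^{H(m)-h(m,X)}$ and $m-X\ge m/2$. Inserting (12) in (9) gives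
$$F_m=e^{H(m)}\Big[1-e^{-h(m,X)}+O(1/m)\Big].$$

**Step 3: the sign.** Put $\delta=L^{-1/2}$. If $|m-x(X)|\ge\delta$, then $|h(m,X)|\ge\frac{\sqrt L}{8x(X)}$ for large $X$. For $|h|\le1$ the number $1-e^{-h}$ has the sign of $h$ and absolute value at least $|h|/2$. As $L\to\infty$, $\frac{\sqrt L}{16x(X)}$ dominates $O(1/m)$. So for large $X$
$$F_m>0\ \text{ if }\ x(X)-1\le m\le x(X)-\delta,\qquad F_m<0\ \text{ if }\ x(X)+\delta\le m\le x(X)+1.\tag{15}$$

## 12. Integers cannot follow $x(X_0+Sk)$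

It remains to show that for infinitely many $a'$ the crossing point is not too close to an integer. Enumerate the $a'$ of Section 9 as $a_0+2nk$, $k\ge0$. The corresponding values are $X_k=X_0+Sk$ with $S=f\gamma\ge1$. Let $\delta_k=(\log x(X_k))^{-1/2}\to0$.

**Step 1: a failure whenever $x(X_k)$ stays away from integers.** Suppose $k$ is large and no integer lies within distance less than $\delta_k$ of $x(X_k)$. Let $m=\lfloor x(X_k)\rfloor$. Then $x(X_k)-1\le m\le x(X_k)-\delta_k$ and $x(X_k)+\delta_k\le m+1\le x(X_k)+1$. So (15) gives $F_m>0>F_{m+1}$. Put $j=e_0(d)+n(m-\omega)$. By the definition of $F$, $\phi_j$ and $\phi_{j+n}$ are $F_m$ and $F_{m+1}$ times the same sign, so $\phi_j\phi_{j+n}<0$. Also $j\ge0$, because $\phi_j\ne0$.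

**Step 2: this happens for infinitely many $k$.** Suppose the conjecture failed for only finitely many of these data. By Step 1, for every large $k$ there is an integer $m_k$ with $|m_k-x(X_k)|<\delta_k$. Since $X_{k+1}=X_k+S$ and $\delta_k\to0$,
$$m_{k+2}-2m_{k+1}+m_k=\int_0^S\!\!\int_0^Sx''(X_k+\alpha+\alpha')\,d\alpha\,d\alpha'+o(1)\longrightarrow0$$
by Lemma 2(3). The left side is an integer, so it is $0$ for all large $k$, and $m_k$ is eventually an affine function of $k$. But $m_k/k\sim x(X_k)/k$, and $x(X_k)/X_k\to\infty$ with $X_k\sim Sk$, so $m_k/k\to\infty$. This is a contradiction.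

Hence $\phi_j\phi_{j+n}<0$ occurs for infinitely many $a'$ with $B=1$ and $n=uv$. By the scaling remark at the start of Section 9 it occurs, with $B=t$, for every $n=tuv$, that is, for every $n$ that is not a prime power. This proves Theorem 3, and with Theorem 2 the Corollary. $\blacksquare$
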